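# Fatou components of postcritically finite endomorphisms of $\mathbb P^2$ are copies of $\mathbb R^4$

Let $f:\mathbb P^2\to\mathbb P^2$ be a holomorphic endomorphism of degree $d\ge2$. Its Fatou set $U(f)$ is the open set of points having a neighborhood on which the iterates $\{f^n\}_{n\ge1}$ form a normal family. (Equivalently, $U(f)$ is the complement of the support of the Green's current of $f$; we shall not use this.) Let $C(f)$ be the critical locus. The map is *postcritically finite*, PCF for short, if $PC(f)=\bigcup_{n\ge1}f^n(C(f))$ is an algebraic subvariety of $\mathbb P^2$. S. L. Hruska and R. K. W. Roeder, "Topology of Fatou components for endomorphisms of CP^k: Linking with the Green's Current", arXiv:0810.1673 (2008), is the source of the following question: if $f$ is PCF, is $H_k(U(f);\mathbb Z)=0$ for all $k\ge1$?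

The answer is yes, and every Fatou component is even diffeomorphic to $\mathbb R^4$. We start with maps for which this can be seen with bare hands.

## 1. Homogeneous maps of $\mathbb C^2$: a basin with a scaling

**Green functions.** Let $m\in\{2,3\}$ and let $\Psi:\mathbb C^m\to\mathbb C^m$ be a homogeneous polynomial map of degree $d\ge 2$ with $\Psi^{-1}(0)=\{0\}$. The function $\log|\Psi(z)|-d\log|z|$ is continuous on $\mathbb C^m\setminus0$ and invariant under $z\mapsto\lambda z$, so it is bounded by some $C_0$. Hence consecutive terms of the sequence $d^{-n}\log|\Psi^n|$ differ by at most $C_0d^{-(n+1)}$, and $G=\lim d^{-n}\log|\Psi^n|$ exists as a limit that is uniform relative to the first term $\log|z|$. So $G$ is continuous on $\mathbb C^m\setminus0$ and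
$$G\circ\Psi=d\,G,\qquad G(\lambda z)=G(z)+\log|\lambda|,\qquad \bigl|G(z)-\log|z|\bigr|\le C. \tag{1}$$
For example, $\Psi(x,y,z)=(x^d,y^d,z^d)$ has $G=\max(\log|x|,\log|y|,\log|z|)$.

A *closed ball* in a 4-manifold means a smoothly embedded closed 4-ball. Its topological interior is the image of the open ball, by invariance of domain.

**Lemma 1 (increasing unions of balls).** Let $\Omega$ be a nonempty connected open subset of $\mathbb P^2$ such that every compact subset of $\Omega$ lies in the interior of a closed ball contained in $\Omega$. Then $H_k(\Omega;\mathbb Z)=0$ for $k\ge1$, and $\Omega$ is diffeomorphic to $\mathbb R^4$.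

**Proof.** A singular cycle has compact support, so it lies in the interior of a closed ball in $\Omega$, and it bounds there if $k\ge1$.

For the second claim, exhaust $\Omega$ by compact sets $L_1\subset L_2\subset\cdots$ and choose inductively closed balls $Q_i\subset \Omega$ with $Q_i\cup L_{i+1}\subset\mathrm{int}\,Q_{i+1}$. So $\bigcup Q_i=\Omega$. Let $\bar{\mathbb B}(i)$ and $\mathbb B(i)$ be the closed and open balls of radius $i$ in $\mathbb R^4$. We construct diffeomorphisms $H_i:Q_i\to\bar{\mathbb B}(i)$ with $H_{i+1}|_{Q_i}=H_i$. Given $H_i$, take a diffeomorphism $J:Q_{i+1}\to\bar{\mathbb B}(i+1)$, composed with a reflection if necessary, so that the embedding $J\circ H_i^{-1}:\bar{\mathbb B}(i)\to\mathbb B(i+1)$ preserves orientation. The disc theorem (Palais, Cerf; see Hirsch, *Differential Topology*, Ch. 8, Thm 3.1) says that two orientation-preserving embeddings of a closed $n$-disc in a connected oriented $n$-manifold without boundary are related by a compactly supported diffeotopy of the manifold. So there is a compactly supported diffeomorphism $\Sigma$ of $\mathbb B(i+1)$ such that $\Sigma\circ J\circ H_i^{-1}$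 is the inclusion. Extend $\Sigma$ by the identity to $\bar{\mathbb B}(i+1)$ and put $H_{i+1}=\Sigma\circ J$. On $Q_i$ we get $H_{i+1}=(\Sigma JH_i^{-1})H_i=H_i$. Every point of $\Omega$ is interior to some $Q_i$, so the union of the $H_i$ is a diffeomorphism $\Omega\to\mathbb R^4$. $\square$

**Proposition 1.** Let $g=(g_1,g_2)$ be a homogeneous polynomial map of $\mathbb C^2$ of degree $d\ge2$ with $g^{-1}(0)=\{0\}$, and suppose that the rational map $\varphi=[g_1:g_2]$ of $\mathbb P^1$ has empty Fatou set. Let $f=[g_1(x,y):g_2(x,y):z^d]$ and $p=[0:0:1]$. Then $U(f)=\{x:f^n(x)\to p\}$, and this set is diffeomorphic to $\mathbb R^4$.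

**Proof.** Let $G$ be the Green function of $g$. In the chart $z=1$ the map is $g$. The line $\{z=0\}$ is completely invariant, and $f=\varphi$ on it.

**Step 1: the Fatou set is $\Omega=\{0\}\cup\{v\in\mathbb C^2\setminus 0:G(v)<0\}$.** We have $G(g^n(v))=d^nG(v)$. By (1), $e^{G}$ extends continuously by $0$ at the origin, so $\Omega$ is open, and $g^n\to0$ uniformly on compact subsets of $\Omega$. Thus $\Omega\subset U(f)$. It remains to exclude all other points.

* If $G(v)=0$, then arbitrarily close to $v$ there are points $tv$ with $t<1$, where $f^n\to p$, and with $t>1$, where $|g^n|\to\infty$, so $f^n$ tends to the line $\{z=0\}$. If $\{f^n\}$ were normal near $v$, a limit of a subsequence would be continuous at $v$ with value both $p$ and in $\{z=0\}$.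
* If $G(v)>0$, let $V$ be a ball around $v$ on which $G>0$. By (1), $|g^n|\ge e^{-C}$ on $V$ for all $n$, so $f^n(V)$ stays in a compact part of $\mathbb P^2\setminus\{p\}$. Let $\mathrm{pr}:\mathbb P^2\setminus\{p\}\to\mathbb P^1$, $[x:y:z]\mapsto[x:y]$. If $\{f^n\}$ were normal on $V$, so would be $\mathrm{pr}\circ f^n=\varphi^n\circ\mathrm{pr}$. Restricting to a small disc in $V$ transverse to the fibers of $\mathrm{pr}$, we see that $\{\varphi^n\}$ would be normal on a nonempty open set.
* Near a point of $\{z=0\}$, normality of $\{f^n\}$ would give normality of $\{\varphi^n\}$ on an open set of the line.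

So $U(f)=\Omega$, and $\Omega$ is exactly the set of points with $f^n\to p$.

**Step 2: every compact $K\subset\Omega$ can be pushed into a small ball by a diffeomorphism of $\Omega$.** By (1), $v\in\Omega$ implies $tv\in\Omega$ for $0\le t\le1$. So $\hat K=\{tv:v\in K,\,0\le t\le1\}$ is a compact subset of $\Omega$. Let $\kappa:\Omega\to[0,1]$ be smooth with compact support and $\kappa=1$ on $\hat K$. The flow $\theta_t$ of the field $-\kappa(v)v$ consists of diffeomorphisms of $\Omega$, and $\theta_t(v)=e^{-t}v$ for $v\in K$, $t\ge0$. Let $Q\subset\Omega$ be a closed round ball around $0$. For $t$ large, $\theta_t(K)\subset\mathrm{int}\,Q$. So $K$ lies in the interior of the closed ball $\theta_t^{-1}(Q)\subset\Omega$. Since $\Omega$ is connected, Lemma 1 applies. $\square$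

**One-dimensional facts** (Fatou, Sullivan; see Milnor, *Dynamics in One Complex Variable*). For a rational map of degree $\ge2$ with finite postcritical set, every periodic point is superattracting or repelling, and every Fatou component lies in the basin of a superattracting cycle.

**Example 1.** Let
$$f=[(x-2y)^2:x^2:z^2].\tag{2}$$
Here $g$ has Jacobian determinant $8x(x-2y)$, so $C(f)=\{x=0\}\cup\{x=2y\}\cup\{z=0\}$. The line $\{x=2y\}$ goes to $\{x=0\}$, then to $\{y=0\}$, then to $\{x=y\}$, which is mapped to itself. So $PC(f)=\{x=0\}\cup\{y=0\}\cup\{x=y\}\cup\{z=0\}$, and $f$ is PCF. On $\mathbb P^1$, $\varphi(w)=(w-2)^2/w^2$ has critical points $2$ and $0$ with orbits $2\mapsto0\mapsto\infty\mapsto1\mapsto1$. No critical point is periodic, so there is no superattracting cycle, and the Fatou set of $\varphi$ is empty by the facts above. By Proposition 1, $U(f)\cong\mathbb R^4$. Three of the four postcritical lines pass through the center $p$ of $U(f)$.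

## 2. What the scaling did, and the theorems for general maps

The scaling gave three things for free. First, it told us where Fatou points go: to $p$. Second, it gave a direction in which to shrink. To phrase this without scaling, let $\rho_k(v)=|g^k(v)|^2$ be the squared distance of $g^k(v)$ to the center. By homogeneity its radial derivative at $v\ne0$, namely $\frac{d}{dt}|g^k(tv)|^2$ at $t=1$, equals $2d^k|g^k(v)|^2>0$. So *$\rho_k$ has no critical point off $g^{-k}(0)$*. Third, $g^{-k}(0)=\{0\}$, so there is only one center.

None of this is automatic. Here is how the second point fails, in one variable. Let $q(z)=z^2+4$ on $\mathbb P^1$ and $B=\{|z|>3\}\cup\{\infty\}$, a disc around the superattracting point $\infty$; $q(B)\subset B$ because $|z^2+4|>5$ there. The complement of $q^{-1}(B)$ is $\{|z^2+4|\le3\}$. The disc $\{|w|\le3\}$ does not contain the critical value $4$, so this complement consists of two disjoint closed discs, and $q^{-1}(B)$ is an annulus. In terms of $r=|1/z|^2$, the function $r\circ q$ has a critical point at $z=0$, where its value is $1/16\neq0$. The orbit $4,20,\dots$ of the critical value accumulates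 at $\infty$. The assumption that $PC(f)$ is algebraic forbids such accumulation.

**Theorem 1.** Let $f:\mathbb P^2\to\mathbb P^2$ be PCF of degree $d\ge2$. Then every connected component of $U(f)$ is diffeomorphic to $\mathbb R^4$. In particular $H_k(U(f);\mathbb Z)=0$ for $k\ge1$ (vacuously if $U(f)=\emptyset$).

**Theorem 2.** Let $f$ be PCF, $A=PC(f)$, and let $P$ be the set of periodic points in $U(f)$.

1. $P$ is a finite subset of $\mathrm{Sing}(A)$. If $p\in P$ and $f^N(p)=p$, then $Df^N(p)$ is nilpotent. Every Fatou component is eventually mapped into the basin of a cycle in $P$.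
2. Each Fatou component $\Omega$ contains exactly one point $c(\Omega)$ of $\bigcup_nf^{-n}(P)$.
3. $f:\Omega\to f(\Omega)$ is proper onto a Fatou component, $f(c(\Omega))=c(f(\Omega))$, and its degree is the local degree of $f$ at $c(\Omega)$.

**Theorem 3 (no PCF hypothesis).** Let $f$ be any endomorphism of $\mathbb P^2$ of degree $\ge2$ and $p$ an attracting periodic point (both multipliers of modulus $<1$). Suppose $p$ has a neighborhood $B_0$ such that $PC(f)\cap B_0$ is contained in a closed analytic subset $A_0\subset B_0$ of dimension $\le1$. Then every connected component of the basin of the cycle of $p$ is diffeomorphic to $\mathbb R^4$.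

The *basin* of a cycle is the set of points whose orbits converge to it.

**Example 2.** For $f=[x^d:y^d:z^d]$ we have $C(f)=PC(f)=A=\{xyz=0\}$, and $\mathrm{Sing}(A)$ consists of the three vertices. On $\{|x|,|y|<|z|\}$ the iterates tend to $[0:0:1]$, and similarly for the other two vertices. A point where the maximum of $|x|,|y|,|z|$ is attained twice is a limit of points from two of these basins, hence not in $U(f)$. So $U(f)$ is the disjoint union of three bidiscs, $P$ is the set of vertices, and the centers $c(\Omega)$ are the vertices. In Example 1, $P=\{p\}$, and $f:U(f)\to U(f)$ has degree $4$, the local degree at $p$, since $f^{-1}(p)=\{p\}$.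

**General facts on the iterates.** Throughout, $\Delta$ is the unit disc, $\pi:\mathbb C^3\setminus0\to\mathbb P^2$ the projection, $\Phi$ a homogeneous lift of $f$, and $G$ its Green function, with (1). The map $f$ is finite, open and surjective, of topological degree $d^2$. Its critical locus is a nonempty curve (in homogeneous coordinates, $\det D\Phi=0$, of degree $3(d-1)$). Since $C(f^n)=\bigcup_{0\le j<n}f^{-j}(C(f))$,
$$f^n(C(f^n))=\bigcup_{0\le j<n}f^{n-j}(C(f))\subset PC(f),\tag{3}$$
so all critical values of all iterates lie in $PC(f)$.

Normality of maps into the compact space $\mathbb P^2$ is the same as equicontinuity at each point (Arzelà–Ascoli). If $\{f^n\}$ is normal near $f(x)$, then it is normal near $x$. So $f^{-1}(U(f))\subset U(f)$. Conversely $f(U(f))\subset U(f)$: let $x\in U(f)$ and $\varepsilon>0$. There is an open $V\ni x$ with $\mathrm{diam}\,f^{n+1}(V)<\varepsilon$ for all $n\ge0$. Then $f(V)$ is an open neighborhood of $f(x)$ with $\mathrm{diam}\,f^n(f(V))<\varepsilon$. The same holds at all points near $x$, so $\{f^n\}$ is equicontinuous near $f(x)$.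

Here is the order of work. Sections 3 and 4 prove Theorem 3: they replace the scaling by a gradient field. Sections 5–9 show that, in the PCF case, each Fatou component lands in a basin to which Theorem 3 applies. Section 10 combines the two parts.

## 3. Preimages over a smooth point of the postcritical curve

In one variable the topology is done by covering spaces. Let $f$ be a rational map with finite postcritical set, $p$ a superattracting fixed point, and $B$ a small disc at $p$ with $PC(f)\cap B\subset\{p\}$ and $f(B)\subset B$. For a component $W$ of $f^{-k}(B)$, the map $W\setminus f^{-k}(p)\to B\setminus\{p\}$ is a finite connected covering of a punctured disc, so it is $s\mapsto s^m$, and $W$ is a disc. The components of the basin are increasing unions of such discs.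

A sensible person tries this in $\mathbb P^2$: $W\setminus f^{-k}(A)\to B\setminus A$ is a finite covering, so classify those. If $A\cap B$ is a smooth disc, this works, as Lemma 2 will show. It stops working when $A$ is singular at $p$, which by Theorem 2 is always the case for us. Already for $A\cap B=\{uv=0\}$, one of the connected double coverings of $B\setminus A$ fills in to $\{w^2=uv\}$. This is the quotient of $\mathbb C^2$ by $\pm1$ through $(a,b)\mapsto(a^2,b^2,ab)$. It is not a manifold at $0$: small punctured neighborhoods have fundamental group $\mathbb Z/2$. So the covering data alone do not give a ball; the smoothness of $W$ has to be used. For three lines through $p$, as in Example 1, the map $(x,y)\mapsto([x:y],x)$ identifies the complement of the lines (one of which is $\{x=0\}$) with $(\mathbb P^1\setminus 3\text{ points})\times\mathbb C^*$. Its group is $F_2\times\mathbb Z$, not abelian, and its finite quotients are plentiful. We shall not classify anything; we only keep what the covering argument gives away from $p$.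

**Lemma 2 (normal form).** Let $f$ be any endomorphism of $\mathbb P^2$ of degree $\geq 2$ and $D\subset\mathbb P^2$ an open set with a coordinate biholomorphism $(u,v):D\to\Delta^2$ such that all critical values of $f^n$ in $D$ lie in $\{u=0\}$. Let $W$ be a component of $f^{-n}(D)$. Then there are $m\ge1$ and a biholomorphism $\chi:\Delta^2\to W$ with $f^n\circ\chi(s,t)=(s^m,t)$. In particular $W\cap f^{-n}(\{u=0\})=\chi(\{s=0\})$ is a smooth disc mapped biholomorphically onto $\{u=0\}$. For $x$ on this disc the image of $D(f^n)_x$ contains the tangent line of $\{u=0\}$, $m$ is the local degree of $f^n$ at $x$, and $x\in C(f^n)$ if and only if $m\ge2$.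

**Proof.** The map $f^n:W\to D$ is proper with finite fibers. Let $W^*=W\setminus f^{-n}(\{u=0\})$. It is connected, since we removed a proper analytic subset from a connected manifold. Over $\Delta^*\times\Delta$ there are no critical values, so $f^n:W^*\to\Delta^*\times\Delta$ is a finite connected covering. As $\pi_1(\Delta^*\times\Delta)=\mathbb Z$, there is a biholomorphism $\theta:W^*\to\Delta^*\times\Delta$ with $(s^m,t)\circ\theta=f^n$.

We extend $\theta$ over the missing curve. It is bounded, so it extends holomorphically to $W$, and $(s^m,t)\circ\theta=f^n$ persists. Hence $\theta(W)\subset\Delta^2$ and $\theta^{-1}(\Delta^*\times\Delta)=W^*$. The map $\theta$ is proper with finite fibers, because $f^n:W\to D$ is. A holomorphic map with finite fibers between manifolds of equal dimension is open. So $\theta(W)$ is open and closed in $\Delta^2$, and $\theta$ is surjective. If $\theta(a)=\theta(b)$ with $a\ne b$, take disjoint neighborhoods of $a$ and $b$. Their images are open and overlap, so some point of $\Delta^*\times\Delta$ has two preimages in $W^*$, a contradiction. So $\theta$ is a bijective holomorphic map between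 manifolds of equal dimension, hence biholomorphic. Put $\chi=\theta^{-1}$. The remaining claims are read off from $(s,t)\mapsto(s^m,t)$. $\square$

## 4. Attracting basins near a postcritical curve: proof of Theorem 3

Let $f,p,B_0,A_0$ be as in Theorem 3. Shrinking $B_0$, we may assume that $A_0\setminus\{p\}$ has no isolated points.

**Step 1: a ball whose spheres are transverse to the postcritical curve.** Take coordinates $\varphi$ at $p$ with $\varphi(p)=0$, and put $r=|\varphi|^2$. Let $N$ be a multiple of the period of $p$ such that $F=f^N$ satisfies $\|DF(p)\|<\frac12$ in these coordinates; this is possible because the spectral radius is $<1$. Let $B=\{r<\varepsilon^2\}$ with $\varepsilon$ so small that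

(a) $F(B)\subset B$, and $F^k\to p$ uniformly on $B$;

(b) $A_0\cap B\setminus\{p\}$ is empty or a smooth curve, and the restriction of $r$ to it has no critical point.

For (b), each of the finitely many branches (irreducible germs) of $A_0$ at $p$ has an injective parametrization $\gamma(\tau)=\tau^a(c+O(\tau))$, $c\ne0$; for instance the cusp $y^2=x^3$ has $\gamma(\tau)=\tau^2\bigl((1,0)+\tau(0,1)\bigr)$. Then $\gamma'(\tau)\ne0$ for small $\tau\ne0$, and with $\rho=|\tau|$ one has $\partial_\rho|\gamma|^2=2a\rho^{2a-1}(|c|^2+O(\rho))>0$. Distinct branches meet only at $p$ near $p$.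

For $k\ge0$ let $V_k=f^{-k}(B)$ and $\rho_k=r\circ f^k:V_k\to[0,\varepsilon^2)$. This function is smooth and proper, and $\rho_k^{-1}(0)=f^{-k}(p)$.

**Step 2: $\rho_k$ has no other critical points.** This is the substitute for Euler's identity in Section 2.

**Lemma 3.** $\rho_k$ has no critical points outside the finite set $f^{-k}(p)$.

**Proof.** Let $x\in V_k$, $y=f^k(x)\ne p$. By (3) the critical values of $f^k$ in $B$ lie in $A_0$. If $y\notin A_0$, then $f^k$ is a local biholomorphism at $x$ and $dr_y\ne0$, so $d\rho_k(x)\ne0$. If $y\in A_0$, apply Lemma 2 to a coordinate bidisc $D\subset B\setminus\{p\}$ centered at $y$ with $A_0\cap D=\{u=0\}$. The image of $D(f^k)_x$ contains $T_yA_0$, and $dr_y\neq0$ on $T_yA_0$ by (b). So $d\rho_k(x)\ne0$. $\square$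

**Step 3: components of $V_k$ have one center and are exhausted by balls.** As in Proposition 1, we push compact sets into small balls. The number of centers comes out of the same push.

**Lemma 4.** Each component $W$ of $V_k$ contains exactly one point of $f^{-k}(p)$, and every compact subset of $W$ is contained in the interior of a closed ball in $W$.

**Proof.** Write $\rho=\rho_k|_W$; it is proper as a map to $[0,\varepsilon^2)$. The map $f^k:W\to B$ is proper and open, hence onto. Let $q_1,\dots,q_l$, $l\ge1$, be the points of $f^{-k}(p)\cap W$. Let $K\subset W$ be compact. Enlarging it, assume $K$ is connected and contains all $q_i$. Since $W$ is a smooth manifold, there are disjoint closed coordinate balls $Q_i\subset W$ around the $q_i$. The compact sets $\{\rho\le\delta\}$ decrease to $\{q_1,\dots,q_l\}$ as $\delta\to0$, so we can choose $0<\delta<R<R'<\varepsilon^2$ with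
$$\{\rho\le\delta\}\subset\bigcup_i\mathrm{int}\,Q_i,\qquad K\subset\{\rho<R\}.$$
Let $\kappa:\mathbb R\to[0,1]$ be smooth with support in $[\delta/2,R']$ and $\kappa=1$ on $[\delta,R]$. Choose a Riemannian metric on $W$. By Lemma 3, the field $X=-\kappa(\rho)\nabla\rho/|\nabla\rho|^2$, extended by $0$, is smooth with compact support in $W\setminus\{q_1,\dots,q_l\}$. Along its flow $\dot\rho=-\kappa(\rho)$. So $\rho$ never increases, and it decreases at unit speed while it is in $[\delta,R]$. Hence the time-$(R-\delta)$ map $\theta$ is a diffeomorphism of $W$ that fixes each $q_i$ and satisfies $\theta(\{\rho\le R\})\subset\{\rho\le\delta\}$.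

Now $\theta(K)$ is connected, lies in the disjoint union $\bigcup\mathrm{int}\,Q_i$, and contains all $q_i$. Therefore $l=1$, and $K\subset\theta^{-1}(\mathrm{int}\,Q_1)$, where $\theta^{-1}(Q_1)\subset W$ is a closed ball. $\square$

**Step 4: conclusion.** Let $\Omega$ be a component of the basin of the cycle of $p$, and let $\ell$ be the period of $p$. The orbit of a point of the basin is asymptotic to the orbit of exactly one point of the cycle. So for $0\le i<\ell$ the sets $\{x:f^{i+kN}(x)\to p\text{ as }k\to\infty\}$ are pairwise disjoint and cover the basin. By (a), each is the union over $k$ of the open sets $f^{-(i+kN)}(B)$, which increase with $k$. So these sets are open, and $\Omega$ lies in one of them; fix this $i$. Let $K\subset\Omega$ be compact; enlarge it to be connected and nonempty. Then $K\subset f^{-(i+kN)}(B)$ for some $k$, hence $K$ lies in one component $W$ of this set. $W$ is connected, contained in the basin, and meets $\Omega$, so $W\subset\Omega$. By Lemma 4 (with $i+kN$ in place of $k$), $K$ lies in the interior of a closed ball in $W\subset\Omega$. Lemma 1 shows that $\Omega$ is diffeomorphic to $\mathbb R^4$.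 This proves Theorem 3. $\square$

## 5. Normality of lifts through the iterates

From here to the end of Section 9, $f$ is PCF, $A=PC(f)$ and $S=\mathrm{Sing}(A)$. The set $A$ is algebraic and a countable union of curves, so by Baire it is not $\mathbb P^2$, and it has pure dimension $1$; $S$ is finite. We have $f(A)\subset A$. Also $PC(f^N)=A$, because by (3) $PC(f^N)=\bigcup_{n\ge1}\bigcup_{0\le i<N}f^{nN-i}(C(f))$. By (3), $f^n:\mathbb P^2\setminus f^{-n}(A)\to\mathbb P^2\setminus A$ is a finite covering. Each irreducible component of $A$ is mapped onto an irreducible curve in $A$, that is, onto an irreducible component of $A$. So every component of $A$ is eventually periodic.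

All coordinate balls and bidiscs $D$ are taken relatively compact in an affine chart, so that there are a compact $K\subset\mathbb C^3\setminus0$ and a holomorphic section $\sigma:D\to K$ of $\pi$. A **chart at** $y\in A\setminus S$ is a small coordinate bidisc $(u,v):D\to\Delta^2$ centered at $y$ with $A\cap D=\{u=0\}$. In Example 2 near $[0:1:2]$, $A=\{x=0\}$, and one takes $u=\eta^{-1} x/z$, $v=\eta^{-1}(y/z-1/2)$ with $\eta>0$ small. Lemma 2 applies to every chart and every $f^n$.

The tool for the classification is that lifts through $f^n$ are automatically normal, with no restriction on $n$.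

**Lemma 5.** Let $M$ be a simply connected (connected) complex manifold and $K\subset\mathbb C^3\setminus0$ compact. The family of holomorphic maps $g:M\to\mathbb P^2$ for which there are $n\ge0$ and a holomorphic $\sigma:M\to K$ with $f^n\circ g=\pi\circ\sigma$ is normal.

**Proof.** Consider the set $\{(x,\zeta):\pi(\zeta)=g(x),\ \Phi^n(\zeta)=\sigma(x)\}$. If $\zeta_0$ is a local lift of $g$, then $\Phi^n(\zeta_0)=e\,\sigma$ with $e$ holomorphic and nonvanishing. For $\zeta=c\zeta_0$ the condition becomes $c^{d^n}=1/e$. So the set is a $d^n$-sheeted covering of $M$, and by simple connectivity it has a section: a holomorphic lift $\tilde g$ of $g$ with $\Phi^n\circ\tilde g=\sigma$. Then $G(\tilde g)=d^{-n}G(\sigma)$ is bounded by $\max_K|G|$. By (1) all $\tilde g$ take values in one compact shell of $\mathbb C^3\setminus0$, independent of $g$ and $n$. By Montel's theorem the $\tilde g$ form a normal family with limits in the same shell. Compose with $\pi$. $\square$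

## 6. Limit functions take values in $A$, and constant ones in $S$

**Definition.** A *limit function* on a Fatou component $\Omega$ is a locally uniform limit $h=\lim f^{n_j}|_\Omega$ with $n_j\to\infty$. In Example 2, the only limit function on $\{|x|,|y|<|z|\}$ is the constant $[0:0:1]$.

**Proposition 2.** If $h$ is a limit function on $\Omega$, then $h(\Omega)\subset A$.

**Proof.** Let $h=\lim f^{n_j}$ and suppose $y_0=h(x_0)\notin A$.

**Step 1: some iterates converge to the identity near $y_0$.** Let $D\ni y_0$ be a coordinate ball relatively compact in $\mathbb P^2\setminus A$. For large $j$, let $b_j$ be the inverse branch of $f^{n_j}$ on $D$ with $b_j(f^{n_j}(x_0))=x_0$. By Lemma 5, after passing to a subsequence, $b_j\to b$, and $b(y_0)=x_0$. Choose a connected neighborhood $D'$ of $y_0$ with $b(D')\Subset\Omega$. Letting $j\to\infty$ in $f^{n_j}\circ b_j=\mathrm{id}$ gives $h\circ b=\mathrm{id}$ on $D'$. Since $b_j(y_0)\to x_0$, the point $y_0=f^{n_j}(b_j(y_0))$ lies in $f^{n_j}(\Omega)$ for large $j$. So $y_0\in U(f)$, and $f^{n_j}(\Omega)\subset\Omega'$ for large $j$, where $\Omega'$ is the Fatou component of $y_0$.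 Shrink $D'$ so that $D'\Subset\Omega'$.

Pass to a subsequence of $(n_j)$ with $m_j=n_{j+1}-n_j\to\infty$. Along a further subsequence of indices $j$, $f^{m_j}\to\psi$ locally uniformly on $\Omega'$. From $f^{n_{j+1}}=f^{m_j}\circ f^{n_j}$ on $b(D')$ we get $\psi\circ h=h$ there. As $h(b(D'))=D'$, $\psi=\mathrm{id}$ on $D'$. From now on we use only these indices $j$: $f^{m_j}\to\mathrm{id}$ uniformly near $y_0$.

**Step 2: the convergence spreads to $\mathbb P^2\setminus A$.** Let $Z$ be the set of $z\in\mathbb P^2\setminus A$ near which $f^{m_j}\to\mathrm{id}$ uniformly. It is open and contains $y_0$. We show that it is closed in $\mathbb P^2\setminus A$. Let $z\in\overline Z\setminus A$, let $D\Subset\mathbb P^2\setminus A$ be a coordinate ball of radius $r$ centered at $z$, and let $w\in Z\cap D$. For large $j$ let $b_j$ be the inverse branch of $f^{m_j}$ on $D$ with $b_j(f^{m_j}(w))=w$. These form a normal family by Lemma 5. Any limit $b$ satisfies $b(w)=w$, and letting $j\to\infty$ in $f^{m_j}\circ b_j=\mathrm{id}$ gives $b=\mathrm{id}$ near $w$, hence on $D$. So $b_j\to\mathrm{id}$ locally uniformly on $D$. Let $\epsilon_j=\sup|b_j-\mathrm{id}|$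 over the closed concentric ball $\bar D_{3r/4}$ of radius $3r/4$. If $\epsilon_j<r/4$ and $|x|<r/2$ (coordinates centered at $z$), then $x'\mapsto x-(b_j(x')-x')$ maps $\bar D_{3r/4}$ to itself. By Brouwer it has a fixed point $x'$, so $b_j(x')=x$. Then $f^{m_j}(x)=x'$ and $|x-x'|\le\epsilon_j\to0$. So $z\in Z$. As $\mathbb P^2\setminus A$ is connected, $Z=\mathbb P^2\setminus A$.

**Step 3: the Green function gives a contradiction.** Near a point of $\mathbb P^2\setminus A$ take a section $\sigma$ of $\pi$ with values in a compact set. On a slightly smaller neighborhood and for large $j$, both $\Phi^{m_j}\circ\sigma$ and $\sigma\circ f^{m_j}$ lift $f^{m_j}$. So $\Phi^{m_j}\circ\sigma=c_j\cdot\sigma\circ f^{m_j}$ with $c_j$ holomorphic and nonvanishing, and by (1)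
$$G\circ\sigma=d^{-m_j}\log|c_j|+d^{-m_j}G(\sigma\circ f^{m_j}).$$
The last term tends to $0$ uniformly. Thus $G\circ\sigma$ is a uniform limit of pluriharmonic functions, and since $G(\lambda\sigma)=\log|\lambda|+G(\sigma)$, $G$ is pluriharmonic on $\pi^{-1}(\mathbb P^2\setminus A)$. Take independent $a,b\in\mathbb C^3$ spanning a line of $\mathbb P^2$ not contained in $A$. Then $t\mapsto G(a+tb)$ is continuous on $\mathbb C$ and harmonic off a finite set, hence harmonic on $\mathbb C$. By (1), $G(a+tb)\ge\log|a+tb|-C$ is bounded below, so the function is constant. But it tends to $\infty$ with $|t|$. Contradiction. $\square$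

This argument used inverse branches on a full neighborhood of $y_0$. At $y_0\in A$ there are none. If the limit is constant, we use a half-plane that covers the punctured $u$-disc, with its scale adapted to the approach to $A$.

**Proposition 3.** A constant limit function on $\Omega$ has its value in $S$.

**Proof.** Let $h=\lim f^{n_j}$ be constant. By Proposition 2 its value $y_0$ is in $A$. Suppose $y_0\notin S$, and take a chart $D$ at $y_0=(0,0)$. Choose $x_0\in\Omega\setminus\bigcup_nf^{-n}(A)$. For large $j$, $f^{n_j}(x_0)=(u_j,t_j)\in D$ with $u_j\ne0$ and $(u_j,t_j)\to(0,0)$. Let $R_j=-\log|u_j|\to\infty$, $e^{i\theta_j}=u_j/|u_j|$, $H=\{\mathrm{Re}\,\zeta<0\}$, and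
$$\psi_j:H\times\Delta\to D\setminus A,\qquad\psi_j(\zeta,t)=(e^{i\theta_j}e^{R_j\zeta},t).$$
Then $\psi_j(-1,t_j)=f^{n_j}(x_0)$. As $H\times\Delta$ is simply connected, $\psi_j$ lifts through the covering $f^{n_j}$ to $k_j:H\times\Delta\to\mathbb P^2$ with $f^{n_j}\circ k_j=\psi_j$ and $k_j(-1,t_j)=x_0$. By Lemma 5 (with $\sigma\circ\psi_j$ in the role of $\sigma$), after passing to a subsequence, $k_j\to k$, and $k(-1,0)=x_0\in\Omega$. For $(\zeta,t)$ near $(-1,0)$ we have $\psi_j(\zeta,t)\to(0,t)$, since $R_j\to\infty$ and $\mathrm{Re}\,\zeta<0$. So letting $j\to\infty$ gives $h(k(\zeta,t))=(0,t)$, and $h$ is not constant. Contradiction. $\square$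

## 7. One-dimensional dynamics on the periodic components of $A$

Nonconstant limit functions have values in curves of $A$, so we need to know the dynamics there. Let $A_1$ be an irreducible component of $A$ with $F(A_1)=A_1$, $F=f^N$. Let $\nu:E\to A_1$ be the normalization (a compact Riemann surface whose points over $x$ correspond to the branches of $A_1$ at $x$; a node has two), and let $\tilde F:E\to E$ be the lift of $F|_{A_1}$.

**Proposition 4.** $\deg\tilde F=d^N\ge2$, and $E$ has genus $0$ or $1$. Every fixed point of an iterate of $\tilde F$ is superattracting or repelling. If the iterates of $\tilde F$ are equicontinuous on a nonempty open set $O\subset E$, then $E\cong\mathbb P^1$ and $O$ lies in the union of basins of superattracting cycles of $\tilde F$.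

**Proof.** Let $L=\nu^*\mathcal O(1)$. Then $\deg L>0$ and $\tilde F^*L\cong L^{d^N}$, so $\deg\tilde F=d^N$. Riemann–Hurwitz gives $2g-2\ge d^N(2g-2)$, so the genus is $\le1$.

In genus $1$, $\tilde F$ is unramified, induced by $\zeta\mapsto\alpha\zeta+\beta$ with $|\alpha|^2=d^N>1$. All periodic points are repelling, and the derivatives of the iterates blow up everywhere, so the iterates are nowhere equicontinuous.

Let the genus be $0$. We claim that for all $k\ge1$ the critical values of $\tilde F^k$ lie in the finite set $\nu^{-1}(S)$. Then $\tilde F$ has finite postcritical set, and the one-dimensional facts of Section 1 give everything. To prove the claim, let $e\in E$ with $y=\nu(\tilde F^k(e))\in A\setminus S$; we show that $e$ is not critical for $\tilde F^k$. Take a chart $D$ at $y$ and the component $W$ of $f^{-kN}(D)$ containing $x=\nu(e)$. By Lemma 2, $W\cap f^{-kN}(A)$ is a smooth disc mapped biholomorphically onto $A\cap D$. It contains the nonempty closed analytic subset $A_1\cap W$ of pure dimension one, hence equals it. So $A_1$ is smooth at $x$, $A$ is smooth at $y$, $\nu$ is a local isomorphism at $e$ and at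 $\tilde F^k(e)$, and $\tilde F^k$ is a local isomorphism at $e$. $\square$

## 8. Fixed points on $A$: nilpotent derivative or an expanding direction

We now show that fixed points to which open sets converge have nilpotent derivative. Let $F=f^N$ fix $p\in A$. The *branches* of $A$ at $p$ are its irreducible germs at $p$. As $F$ is finite, it maps a parametrized branch to the image of a nonconstant parametrization, an irreducible one-dimensional germ contained in $A$. Thus $F$ maps branches to branches.

If a branch $\beta$ is fixed, the irreducible component $A_1\supset\beta$ satisfies $F(A_1)=A_1$, and $\beta$ corresponds to a fixed point $e$ of $\tilde F$ on its normalization, with multiplier $\mu$. By Proposition 4, $\mu=0$ or $|\mu|>1$. Parametrize $\beta$ near $p=0$ by $\gamma(\tau)=\tau^a(c+O(\tau))$, $c\ne0$, with $\tau$ a coordinate of $E$ at $e$. Comparing coefficients of $\tau^a$ in $F(\gamma(\tau))=\gamma(\mu\tau+O(\tau^2))$ gives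
$$DF(p)c=\mu^ac.\tag{4}$$

**Example 3.** Let $f=[x^2:y^2-2z^2:z^2]$. Its critical lines are $x=0$, $y=0$ and $z=0$; in the chart $z=1$, $\{y=0\}$ goes to $\{y=-2\}$ and then to the invariant line $\{y=2\}$. So $f$ is PCF, and $A=\{x=0\}\cup\{y=-2z\}\cup\{y=2z\}\cup\{z=0\}$. At the fixed point $p=(0,2)$ we have $Df(p)=\mathrm{diag}(0,4)$. The branch $\{y=2\}$ is fixed with $\mu=0$, and the branch $\{x=0\}$ is fixed with $\mu=4$.

A germ $w\in\mathcal O_p$ is a *reduced equation* of a union $Z$ of branches if $w$ is squarefree with zero set $Z$. By the Nullstellensatz, germs vanishing on $Z$ are then multiples of $w$. For instance, $y^2-x^3$ is a reduced equation of the cusp, while $y^2$ is not one of $\{y=0\}$.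

**Lemma 6.** (i) If $w$ is squarefree with $w(p)=0$, then $dw\ne0$ at all points of $\{w=0\}\setminus\{p\}$ close to $p$. Consequently, if near such a point $\{w=0\}=\{s=0\}$ with $s$ part of a coordinate system, then $w=\text{unit}\cdot s$ there. (ii) If $w$ is the reduced equation of a branch parametrized by $\tau^a(c+O(\tau))$, its initial form is $\mathrm{const}\cdot\ell^q$, $q=\mathrm{ord}\,w$, where $\ell$ is a nonzero linear form with $\ell(c)=0$.

**Proof.** (i) Up to a unit, which does not matter for the claim, $w$ is a Weierstrass polynomial in a suitable coordinate $y$. Suppose an irreducible Weierstrass factor $g$ of $w=gh$ divides $\partial_yw=h\,\partial_yg+g\,\partial_yh$. As $g\nmid h$, it divides $\partial_yg$. But $\partial_yg$ is a nonzero polynomial in $y$ of degree less than that of $g$, so it is its own remainder in Weierstrass division by $g$; contradiction. So $w$ and $\partial_yw$ have no common factor, and $\{w=\partial_yw=0\}=\{p\}$ near $p$. The consequence is clear.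

(ii) Let $w_q$ be the initial form and $w_q(\xi)=0$, $\xi\ne0$. Choose $\eta$ independent of $\xi$. Then $\varsigma\mapsto w_q(\xi+\varsigma\eta)$ is not identically zero, since otherwise $w_q$ would vanish on an open set. As $t\to0$, $t^{-q}w(t(\xi+\varsigma\eta))\to w_q(\xi+\varsigma\eta)$ uniformly for $|\varsigma|\le1$. By Hurwitz's theorem there are $\varsigma_t\to0$ with $w(t(\xi+\varsigma_t\eta))=0$. These points of the branch tend to $p$, so their directions tend to $[c]$. Hence $[\xi]=[c]$. A form in two variables is a product of linear forms, so $w_q=\mathrm{const}\cdot\ell^q$. $\square$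

**Lemma 7.** Let $\beta$ be a fixed branch with $\mu=0$, let $w$ be its reduced equation, and suppose $DF(p)$ is not nilpotent. Then $w\circ F=(\text{unit})\cdot w$.

In Example 3, $\beta=\{y=2\}$ and $w=y-2$: indeed $w\circ f=y^2-4=(y+2)w$.

**Proof.** Take coordinates $(x,y)$ with $c=\partial_x$. By (4), $DF(p)c=0$, so $F=(\kappa y+O(2),\lambda y+O(2))$. Here $\lambda\ne0$, as $DF(p)$ is not nilpotent. By Lemma 6(ii) the initial form of $w$ is $\mathrm{const}\cdot y^q$. Hence $w\circ F$ has initial form $\mathrm{const}\cdot\lambda^qy^q$, of order exactly $q$. As $F(\beta)\subset\beta$, $w\circ F=\alpha w$ for some germ $\alpha$. Comparing orders, $\mathrm{ord}\,\alpha=0$, so $\alpha$ is a unit. $\square$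

**Proposition 5.** (a) If $p\in A$ is fixed by $F=f^N$, then $DF(p)$ is nilpotent or has an eigenvalue of modulus $>1$.

(b) If $F(A_1)=A_1\subset C(F)$ for an irreducible component $A_1$ of $A$, and $e\in E$ is a superattracting fixed point of $\tilde F$, then $DF(\nu(e))$ is nilpotent.

**Proof.** **Step 1: the vanishing order of $w\circ F$ along critical curves.** Let $Z$ be a union of branches of $A$ at $p$ with $F(Z)\subset Z$ as germs, and $w$ its reduced equation. We claim: if $Z\cap C(F)$ contains points $x\ne p$ arbitrarily close to $p$, then $w\circ F$ is not a unit times $w$.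

Near $p$, the set $A\setminus\{p\}$ is smooth, and $F(x)\ne p$ for $x\ne p$. Suppose $w\circ F=\alpha w$ with $\alpha$ a unit, and take $x\in Z\cap C(F)$, $x\ne p$, so close to $p$ that all germs in question are defined at $x$ and $F(x)$. Then $F(x)\in Z\setminus\{p\}$ is a smooth point of $A$. In a small chart $D$ at $F(x)$, $Z=A=\{u=0\}$, and $w=\text{unit}\cdot u$ near $F(x)$ by Lemma 6(i). By Lemma 2, $F\circ\chi=(s^m,t)$ near $x$, with $m\ge2$ because $x\in C(F)$. Near $x$, the smooth curve $Z$ is contained in $F^{-1}(A)=\{s=0\}$, so $Z=\{s=0\}$ and $w=\text{unit}\cdot s$. Now $w\circ F=\text{unit}\cdot s^m$ and $\alpha w=\text{unit}\cdot s$ near $x$, a contradiction.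

**Step 2: proof of (b).** Let $p=\nu(e)$, and let $\beta$ be the branch of $A_1$ at $e$. It is fixed with $\mu=0$. If $DF(p)$ were not nilpotent, Lemma 7 would give $w\circ F=\text{unit}\cdot w$ for its reduced equation $w$. But $\beta\subset A_1\subset C(F)$, so this contradicts Step 1 with $Z=\beta$.

**Step 3: proof of (a).** Replace $F$ by an iterate so that all periodic branches of $A$ at $p$ are fixed; this does not affect the conclusion. There is at least one fixed branch, since $F$ acts on the finite nonempty set of branches. If a fixed branch has $|\mu|>1$, then by (4) $DF(p)$ has the eigenvalue $\mu^a$ of modulus $>1$. Otherwise all fixed branches have $\mu=0$. Suppose in this case that $DF(p)$ is not nilpotent. By Lemma 7, $F^{-1}(\beta)=\beta$ as germs for every fixed branch $\beta$. Every branch $\beta'$ satisfies $F^j(\beta')=\beta$ for some $j$ and some fixed $\beta$. So $\beta'\subset F^{-j}(\beta)=\beta$, and every branch is fixed. Let $w$ be the product of the reduced equations of all branches, a reduced equation of $A$. By Lemma 7, $w\circ F=\text{unit}\cdot w$.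

By (4) with $\mu=0$, $\det DF(p)=0$, so the curve $C(F)$ passes through $p$. As $F(C(F))\subset A$, its germ lies in $\{w\circ F=0\}=\{w=0\}=A$. So $A\cap C(F)$ contains points $x\neq p$ arbitrarily close to $p$, which contradicts Step 1 with $Z=A$. $\square$

**Lemma 8.** If $F(p)=p$ and $DF(p)$ has an eigenvalue of modulus $>1$, there is no nonempty open $\Omega$ with $F^k\to p$ locally uniformly on $\Omega$.

**Proof.** Suppose there is. Let $B'\ni p$ be a small ball. Replacing $\Omega$ by $F^{k_0}(V)$ with $V\Subset\Omega$ a ball and $k_0$ large ($F$ is open), we may assume that $F^k(\Omega)\subset B'$ for all $k\ge0$ and $F^k\to p$ uniformly on $\Omega$. By Cauchy estimates in coordinates at $p$, $DF^k\to0$ on $\Omega$.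

If both eigenvalues have modulus $>1$, then in a suitable norm, and for $B'$ small, $|DF(q)v|\ge\rho|v|$ with $\rho>1$ for all $q\in B'$. So $|DF^k v|\ge\rho^k|v|$, a contradiction. Otherwise the eigenvalues are distinct and $DF(p)=\mathrm{diag}(\lambda_1,\lambda_2)$ in suitable coordinates, $|\lambda_1|\le1<|\lambda_2|$. Choose $B'$ so that the entries of $DF(q)-DF(p)$ have modulus $\le\eta$ for $q\in B'$, where $\eta>0$ and $4\eta<|\lambda_2|-1$. If $|v_1|\le|v_2|$, then
$$|(DF(q)v)_2|\ge(|\lambda_2|-2\eta)|v_2|,\qquad|(DF(q)v)_1|\le(1+2\eta)|v_2|\le|(DF(q)v)_2|.$$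
So the cone $\{|v_1|\le|v_2|\}$ is preserved, and $|v_2|$ grows by a factor at least $|\lambda_2|-2\eta>1$ at each step. This contradicts $DF^k\to0$. $\square$

## 9. Every Fatou component lands in a superattracting basin

**Proposition 6.** Let $\Omega$ be a Fatou component of the PCF map $f$. There are $n\ge0$, $N\ge1$ and $p=f^N(p)$ with $Df^N(p)=0$ such that $f^n(\Omega)\subset\Omega_p$, the Fatou component containing $p$, and $f^{kN}\to p$ locally uniformly on $\Omega_p$.

**Proof.** **Step 0: what has to be found.** Suppose $F=f^N$ fixes $p$ and $DF(p)$ is nilpotent. After doubling $N$, $DF(p)=0$. A small ball $B\ni p$ satisfies $F(B)\subset B$ and $F^k\to p$ uniformly on $B$. Then $f^{kN+i}\to f^i(p)$ uniformly on $B$ for each $i$, so $B\subset U(f)$. By normality and the identity theorem, $F^k\to p$ locally uniformly on the component $\Omega_p\supset B$. Hence it suffices to find such a $p$ for which some $f^n(\Omega)$ meets $B$. There are two cases.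

**Case (i): some limit function $h=\lim f^{n_j}$ is nonconstant.** By Proposition 2, $\Omega$ is the union of the analytic subsets $h^{-1}(A')$ over the irreducible components $A'$ of $A$. As $\Omega$ is connected, $h(\Omega)$ lies in one component. We may replace $h$ by $f^m\circ h=\lim f^{n_j+m}$, which is still nonconstant as $f$ is finite. So we may assume that this component $A_1$ is periodic, $f^N(A_1)=A_1$.

**Step 1: $A_1\subset C(f^N)$.** The idea is to use branched inverses: their degrees are unbounded by one count and bounded by another unless $A_1$ is critical. Choose $x_0\in\Omega$ with $y_0=h(x_0)\in A\setminus S$; this is possible because $h^{-1}(S)$ is a proper analytic subset. Take a chart $D$ at $y_0=(0,0)$; then $A\cap D\subset A_1$. For large $j$ let $W_j$ be the component of $f^{-n_j}(D)$ containing $x_0$, and $\chi_j:\Delta^2\to W_j$ as in Lemma 2, $f^{n_j}\circ\chi_j=(s^{m_j},t)$, $x_0=\chi_j(s_j,t_j)$.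

Suppose $m_j=m$ along a subsequence. Since $(s_j^m,t_j)=f^{n_j}(x_0)\to(0,0)$, also $(s_j,t_j)\to(0,0)$. By Lemma 5, along a further subsequence, $\chi_j\to\chi$. Then $\chi(0,0)=x_0$, and $h(\chi(s,t))=(s^m,t)$ near $(0,0)$. This contradicts $h(\Omega)\subset A$. So $m_j\to\infty$.

On the other hand, $\chi_j(\{s=0\})$ lies in an irreducible component $\Gamma_0$ of $f^{-n_j}(A)$. Let $\Gamma_i=f^i(\Gamma_0)$. The irreducible curve $\Gamma_{n_j}$ contains $A\cap D$, so $\Gamma_{n_j}=A_1$. Pick $x\in\chi_j(\{s=0\})$ with $f^i(x)\notin C(f)$ whenever $i<n_j$ and $\Gamma_i\not\subset C(f)$; all but finitely many points of $\Gamma_0$ have this property. By Lemma 2, $m_j$ is the local degree of $f^{n_j}$ at $x$, that is, the product of the local degrees of $f$ at $f^i(x)$, $0\le i<n_j$. The $i$-th factor is $1$ if $\Gamma_i\not\subset C(f)$, and at most $d^2$ otherwise.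

Suppose no curve in the cycle of $A_1$ lies in $C(f)$. If no $\Gamma_i$ with $i<n_j$ lies in $C(f)$, then $m_j=1$. Otherwise let $i_0<n_j$ be the first index with $\Gamma_{i_0}\subset C(f)$. For $i>i_0$ the $\Gamma_i$ lie in $PC(f)$, so they are irreducible components of $A$. A component not in the cycle of $A_1$ occurs at most once among them: if it occurred twice it would be periodic, and its cycle would contain $\Gamma_{n_j}=A_1$. So at most $1+r$ indices $i<n_j$ have $\Gamma_i\subset C(f)$, where $r$ is the number of irreducible components of $A$, and $m_j\le d^{2(1+r)}$. This contradicts $m_j\to\infty$. Hence some $f^i(A_1)$, $0\le i<N$, lies in $C(f)$, and $A_1\subset C(f^N)$.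

**Step 2: an open piece of $A_1$ is attracted to a point $\nu(e)$.** Let $F=f^N$, and let $\nu:E\to A_1$, $\tilde F$ be as in Section 7. All $F^m\circ h$ are limit functions on $\Omega$. They lie in the closure of the normal family $\{f^n|_\Omega\}$, so $\{F^m\circ h\}_{m\ge0}$ is equicontinuous. Choose a holomorphic disc in $\Omega$ through a point of $h^{-1}(A_1\setminus S)$ on which $h$ is nonconstant, and shrink it to a disc $\delta:\Delta\to\Omega$ such that $\tilde h=\nu^{-1}\circ h\circ\delta:\Delta\to E$ is well defined and injective. The maps $\nu\circ\tilde F^m\circ\tilde h=F^m\circ h\circ\delta$ are equicontinuous.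

To lift this to $E$, we claim: for every $\varepsilon>0$ there is $\eta>0$ such that connected sets $Q\subset E$ with $\mathrm{diam}\,\nu(Q)<\eta$ have diameter $<\varepsilon$. Otherwise there are connected $Q_n$ of diameter $\ge\varepsilon$ with $\mathrm{diam}\,\nu(Q_n)\to0$. A Hausdorff limit of their closures is a connected set of diameter $\ge\varepsilon$ contained in a fiber of $\nu$. But the fibers are finite. Applying the claim to images of small discs, we see that the $\tilde F^m\circ\tilde h$ are equicontinuous, so the iterates of $\tilde F$ are equicontinuous on the open set $\tilde h(\Delta)$. By Proposition 4, after replacing $F$ by an iterate (and $N$ accordingly), there are $x_1\in\delta(\Delta)$ and a superattracting fixed point $e$ of $\tilde F$ with $F^k(h(x_1))\to p:=\nu(e)$.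

**Step 3: end of Case (i).** The inclusion $A_1\subset C(F)$ persists for iterates, so $DF(p)$ is nilpotent by Proposition 5(b). With $N$ doubled and $B$ as in Step 0, some $F^k(h(x_1))$ lies in $B$. Since $f^{kN+n_j}(x_1)\to F^k(h(x_1))$, $f^{kN+n_j}(x_1)\in B$ for large $j$, as required. (A posteriori, this makes all limit functions on $\Omega$ constant, so Case (i) does not occur.)

**Case (ii): all limit functions are constant.** By Proposition 3 their values are in $S$. Let $x_0\in\Omega$. Its $\omega$-limit set $L$ consists of values of limit functions, so $L\subset S$ is finite, and $f(L)=L$. Hence $F=f^N$ is the identity on $L$ for some $N\ge1$. Choose pairwise disjoint compact neighborhoods $V_q$ of the points $q\in L$, and smaller neighborhoods $V_q'\subset V_q$ with $F(V_q')\subset V_q$. For large $k$, $F^k(x_0)\in\bigcup V_q'$; if it is in $V'_q$, the next point is in $V_q$ and in $\bigcup V'_{q'}$, hence in $V_q'$. So it stays in one $V_p'$, and $F^k(x_0)\to p\in S$. Since all limit functions are constant, $F^k\to p$ locally uniformly on $\Omega$. By Lemma 8, $DF(p)$ has no eigenvalue of modulus $>1$, so by Proposition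 5(a) it is nilpotent. With $B$ as in Step 0 (after doubling $N$), $F^k(x_0)\in B$ for large $k$. $\square$

## 10. Proofs of Theorems 1 and 2

**Proof of Theorem 1.** Let $\Omega$ be a Fatou component of the PCF map $f$; take $n,N,p$ from Proposition 6. As $Df^N(p)=0$, the derivative of the return map at $p$ is nilpotent, so $p$ is attracting with both multipliers $0$. We have $f^{n+kN}\to p$ on $\Omega$, so $\Omega$ is contained in the basin of the cycle of $p$. The basin is open and contained in $U(f)$, since it is covered by sets $f^{-(i+kN)}(B)$ with $B$ a small ball as in Step 0 of Proposition 6, and $f^{-1}(U(f))\subset U(f)$. Hence $\Omega$ is a component of this basin. The hypothesis of Theorem 3 holds with any small ball $B_0\ni p$ and $A_0=A\cap B_0$. So $\Omega$ is diffeomorphic to $\mathbb R^4$. Since $H_k(U(f);\mathbb Z)=\bigoplus_\Omega H_k(\Omega;\mathbb Z)$, it vanishes for $k\ge1$. $\square$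

**Proof of Theorem 2.** **Part 1.** Let $p'\in P$ lie in the component $\Omega$, and take $n,N,p$ from Proposition 6. The periodic orbit of $p'$ converges to the cycle of $p$, so $p'$ is in that cycle. The derivative of the return map at $p'$ has the same eigenvalues as at $p$, so it is nilpotent, and so is $Df^{N'}(p')$ for every $N'\geq 1$ with $f^{N'}(p')=p'$. So for a suitable $N'$ the iterates $f^{kN'}$ converge to the constant $p'$ near $p'$, hence on the Fatou component of $p'$. By Proposition 3, $p'\in S$. Hence $P\subset S=\mathrm{Sing}(A)$ is finite. The last statement of part 1 is Proposition 6; note that $p\in\Omega_p\subset U(f)$, so $p\in P$.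

**Part 2.** Let $\Omega$ and $n,N,p$ be as in Proposition 6, and let $B$ be the ball of Section 4, Step 1, for $A_0=A\cap B_0$, replacing $N$ by a suitable multiple. As in Section 4, Step 4, the sets $f^{-(n+kN)}(B)$ increase with $k$ and cover $\Omega$, and each of their components that meets $\Omega$ lies in $\Omega$.

Existence: for large $k$ some component $W$ of $f^{-(n+kN)}(B)$ is contained in $\Omega$. It contains a point of $f^{-(n+kN)}(p)$ by Lemma 4, and $p\in P$.

Uniqueness: let $c_1,c_2\in\Omega\cap\bigcup_mf^{-m}(P)$. Their orbits are finite sets and $f^{n+kN}(c_i)\to p$, so $f^{n+kN}(c_i)=p$ for all large $k$. For large $k$, a path in $\Omega$ joining $c_1$ to $c_2$ lies in one component $W$ of $f^{-(n+kN)}(B)$. By Lemma 4, $W$ contains only one point of $f^{-(n+kN)}(p)$, so $c_1=c_2$.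

**Part 3.** Let $\Omega'$ be the Fatou component containing $f(\Omega)$. Since $f^{-1}(\Omega')\subset U(f)$, $\Omega$ is a component of $f^{-1}(\Omega')$. So $f:\Omega\to\Omega'$ is proper, and it is open, hence onto: $f(\Omega)=\Omega'$. Since $f(U(f))\subset U(f)$, we have $f(P)\subset P$. So $f(c(\Omega))\in\bigcup_mf^{-m}(P)$, and $f(c(\Omega))=c(\Omega')$ by part 2. Every preimage of $c(\Omega')$ in $\Omega$ is in $\bigcup_mf^{-m}(P)$, hence equals $c(\Omega)$. The degree of $f:\Omega\to\Omega'$ is the sum of the local degrees over the fiber of $c(\Omega')$, which is the local degree at $c(\Omega)$. $\square$
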